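# Smallest singular value of a shifted random matrix with bounded-density entries

## 1. Singular values, bounded densities and principal minors

Throughout, $|\cdot|$ and $\|\cdot\|$ denote Euclidean norms of real or complex vectors, and $B_j$ denotes the $j$-th column of a matrix $B$.

**Definition (smallest singular value).** For an $n\times n$ matrix $B$, $s_{\min}(B)$ is the square root of the smallest eigenvalue of $B^*B$. Equivalently, $s_{\min}(B)=\min\{\|Bx\|:x\in\mathbb C^n,\ \|x\|=1\}$; for real $B$ the minimum may be taken over real unit vectors.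

For example, $s_{\min}(\mathrm{diag}(2,\tfrac12))=\tfrac12$, and $s_{\min}(B)=0$ exactly when $B$ is singular.

**Definition (Hilbert–Schmidt norm).** $\|B\|_{HS}^2=\sum_{i,j}|B_{ij}|^2=\mathrm{tr}(BB^*)$, which is the sum of the squared singular values.

If $B$ is invertible, the singular values of $B^{-1}$ are the reciprocals of those of $B$, so
$$\|B^{-1}\|_{HS}\ \ge\ \frac1{s_{\min}(B)}.\tag{1}$$
For $B=\mathrm{diag}(2,\frac12)$ the left side is $\sqrt{1/4+4}$ and the right side is $2$. For $B=I_n$ they are $\sqrt n$ and $1$, so the left side can be much larger.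

**Definition (indexing of singular values).** We list singular values in increasing order, $s_1\le s_2\le\cdots$. An $n\times(n-1)$ matrix of full rank has $n-1$ positive ones. For example, the $3\times 2$ matrix with columns $2e_1$ and $e_2$ has $s_1=1$, $s_2=2$.

**Rows of an inverse.** Let $N=B^{-1}$ have rows $N_j$, and let $u_j$ be a unit vector orthogonal to all columns $B_k$, $k\ne j$. Since $N_jB_k=0$ for $k\neq j$ and these $n-1$ columns are independent, $N_j$ is a multiple of $u_j^*$. Since $N_jB_j=1$,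
$$N_j=\frac{u_j^*}{u_j^*B_j},\qquad |N_j|=\frac1{|u_j^*B_j|}.\tag{2}$$
For example, take $B=\begin{pmatrix}1&1\\0&\varepsilon\end{pmatrix}$ with $\varepsilon>0$. Then $u_1=(\varepsilon,-1)^T/\sqrt{1+\varepsilon^2}$ and $u_1^*B_1=\varepsilon/\sqrt{1+\varepsilon^2}$, in agreement with the first row $(1,-1/\varepsilon)$ of $B^{-1}$.

**Definition (density bounded by $K$).** A real random variable has density bounded by $K$ if its law has a density $f$ with $f\le K$ almost everywhere. Then it falls in any interval of length $\ell$ with probability at most $K\ell$. For example, the uniform law on $[-\sqrt3,\sqrt3]$ has mean $0$, variance $1$ and $K=1/(2\sqrt3)$.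

We use one theorem from the literature as a tool: Rudelson and Vershynin, *Small ball probabilities for linear images of high-dimensional distributions*, IMRN 2015, Theorem 1.1.

**Projection theorem.** If $X\in\mathbb R^N$ has independent coordinates with densities $\le K$, and $q_1,\dots,q_d\in\mathbb R^N$ are orthonormal, then the vector $(q_1\cdot X,\dots,q_d\cdot X)$ has density at most $(C_0K)^d$ a.e. on $\mathbb R^d$, with $C_0$ an absolute constant.

For example, let $X_1,X_2$ be independent and uniform on $[0,1]$, so $K=1$. The density of $X_1+X_2$ is a triangle of height $1$, so $(X_1+X_2)/\sqrt2$ has density at most $\sqrt2$.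

**Definition (bilinear pairing).** For $p\in\mathbb C^N$ put $p\cdot X=\sum_lp_lX_l$, without conjugation; thus $u^*X=\bar u\cdot X$. For example, $(1,i)\cdot X=X_1+iX_2$ for real $X$. The event $|X_1+iX_2|\le s$ has probability of order at most $s^2$. For $p=(1,0)$ we can only say $P\{|p\cdot X|\le s\}\le 2Ks$. So for a general complex form we can count on one power of $s$ only.

**Definition (elementary symmetric functions, principal minors).** $e_r(x)$ is the sum of all products of $r$ entries of the list $x$ with distinct positions. For a Hermitian matrix $H$, $e_r(H)$ is $e_r$ of its eigenvalues, and $H_I$ is the submatrix with rows and columns in $I$.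

We recall some textbook facts.

* In any orthonormal basis, $e_r(H)=\sum_{|I|=r}\det H_I$, since both sides are the coefficient of $\lambda^{n-r}$ in $\det(\lambda I+H)$. For $H=\mathrm{diag}(1,2,3)$: $e_1=6$, $e_2=2+3+6=11$.
* A Gram determinant does not change when a multiple of one vector is added to another. If one of the vectors is orthogonal to all the others, its squared norm factors out.
* For an invertible diagonal matrix $D$, $\det(D+zz^*)=\det D\,(1+z^*D^{-1}z)$ (matrix determinant lemma).
* A bounded polytope is the convex hull of its finitely many extreme points; for example, the square $[0,1]^2$ is the hull of its four corners.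

## 2. The bound $\mathbb P\{s_{\min}(A+M)\le tn^{-1/2}\}\le Ct$, uniformly in $M$

Let $\xi$ be a real random variable with zero mean, unit variance and bounded density, and let $A$ be an $n\times n$ matrix with i.i.d. entries distributed as $\xi$. We add a fixed matrix $M$, chosen in any way, and ask how likely it is that $A+M$ is nearly singular. The question, taken from Konstantin Tikhomirov, "Quantitative invertibility of non-Hermitian random matrices", arXiv:2206.00601 (2022), is this: is it true that for every non-random $n\times n$ matrix $M$,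
$$\mathbb P\{s_{\min}(A+M)\le t\,n^{-1/2}\}\le Ct,\qquad t>0,$$
where $C$ may depend only on the c.d.f. of $\xi$, and not on $n$ or $M$? The answer is yes, in the following slightly stronger form.

**Theorem 1.** Let $A$ be a real $n\times n$ matrix with independent (not necessarily identically distributed) entries, $\mathbb EA_{ij}=0$, $\mathbb EA_{ij}^2\le1$, each with density bounded by $K$. Then for every fixed $M\in\mathbb C^{n\times n}$ and all $t>0$,
$$\mathbb P\{\|(A+M)^{-1}\|_{HS}\ge\sqrt n/t\}\le Ct,\qquad\text{hence}\qquad\mathbb P\{s_{\min}(A+M)\le tn^{-1/2}\}\le Ct,$$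
where $C$ depends only on $K$.

The second bound follows from the first by (1), because $A+M$ is almost surely invertible (Section 3). From now on $C$ denotes constants that depend only on $K$ and may change from line to line. We may assume $K\ge1$. Write $B=A+M$ and
$$N=B^{-1},\qquad \varphi=\|N\|_{HS}^2=\sum_j|N_j|^2 .$$
Putting $\Phi=n/t^2$, the goal is
$$\mathbb P\{\varphi\ge\Phi\}\le C\sqrt{n/\Phi}\qquad\text{for all }\Phi>0.\tag{3}$$

**Remark (a bounded density is necessary).** Let $\xi$ have zero mean and unit variance, and suppose the estimate in the question holds with some $C$ for all $n,M,t$. Take $n=1$, $M=-a$: $\mathbb P\{|\xi-a|\le t\}\le Ct$ for all real $a$ and $t>0$. So every interval of length $\ell$ has probability at most $\frac C2\ell$, the law of $\xi$ is dominated by $\frac C2$ times Lebesgue measure, and $\xi$ has a bounded density.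

## 3. Dimension one, dimensions up to six, and the union bound

For $n=1$ and real $M=a$ the claim is $\mathbb P\{|\xi+a|\le t\}\le 2Kt$, which is the definition of bounded density. For larger $n$ we need the same statement for a linear form in independent variables, with complex coefficients.

**Lemma 2 (one linear form).** Let $X\in\mathbb R^N$ have independent coordinates with densities $\le K$. For $0\ne p\in\mathbb C^N$, $a\in\mathbb C$, $s>0$,
$$\mathbb P\{|p\cdot X-a|\le s\}\le \frac{Cs}{\|p\|}.$$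
Consequently, for $q,\Phi>0$ and $\|p\|=1$,
$$\mathbb E\frac1{q+\Phi|p\cdot X-a|^2}\le C(q\Phi)^{-1/2}.$$

*Proof.* Since $\|p\|^2=\|\mathrm{Re}\,p\|^2+\|\mathrm{Im}\,p\|^2$, after multiplying $p$ and $a$ by a common factor ($1$ or $-i$) we may assume $\|\mathrm{Re}\,p\|\ge\|p\|/\sqrt2$. This does not change $|p\cdot X-a|$. As $X$ is real, on the event we have $|\mathrm{Re}\,p\cdot X-\mathrm{Re}\,a|\le s$. By the projection theorem with $d=1$, $\mathrm{Re}\,p\cdot X$ has density at most $C_0K/\|\mathrm{Re}\,p\|\le\sqrt2C_0K/\|p\|$. So the probability is at most $2\sqrt2C_0Ks/\|p\|$.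

For the second part, the variable in the expectation is at most $1/q$, and it is $\ge\lambda$ exactly when $|p\cdot X-a|\le\sqrt{(1/\lambda-q)/\Phi}\le(\lambda\Phi)^{-1/2}$ for $\lambda\le1/q$ (first inequality as the condition). Hence the expectation is at most $\int_0^{1/q}C(\lambda\Phi)^{-1/2}d\lambda=2C(q\Phi)^{-1/2}$. $\square$

**Almost sure invertibility.** Let $B^{(ij)}$ be $B$ with row $i$ and column $j$ deleted. The determinants of $B$ and of each $B^{(ij)}$ are polynomials in the entries of $A$ whose top-degree parts are the corresponding determinants of $A$. So they are nonzero polynomials, and their zero sets are Lebesgue-null. The law of $A$ has a density. Hence almost surely $B$ and all $B^{(ij)}$ are invertible, and every matrix obtained from $B$ by deleting one column has full rank $n-1$.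

**The case $n\le6$.** By (2), $\varphi=\sum_j|u_j^*B_j|^{-2}$. If $\varphi\ge\Phi$, then some term is at least $\Phi/n$, that is, $|u_j^*B_j|\le\sqrt{n/\Phi}$ for some $j$. Condition on the columns other than the $j$-th. Then $u_j$ is fixed, and $B_j=A_j+M_j$ with $A_j$ independent of the conditioning. So Lemma 2 gives
$$\mathbb P\{\varphi\ge\Phi\}\le\sum_j\mathbb P\{|u_j^*B_j|\le\sqrt{n/\Phi}\}\le nC\sqrt{n/\Phi}.\tag{4}$$
For $n\le6$ this is (3) with constant $6C$. For general $n$, with $\Phi=n/t^2$, it gives only $Cnt$: the union bound loses a factor $n$. From now on $n\ge7$.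

## 4. The inverse expressed through one deleted column

The purpose of this section is to write $\varphi$ and $|N_j|$ explicitly as functions of the column $A_j$ when all the other columns are frozen.

Fix $j$. Let $M_j$ be the $j$-th column of $M$ and let $B^{(j)}$ be the $n\times(n-1)$ matrix $B$ without column $j$. It is independent of $A_j$. "Conditional on $B^{(j)}$" means, via Fubini, that $B^{(j)}$ is fixed and we integrate over $A_j$. Take the singular value decomposition
$$B^{(j)}=\sum_{k=1}^{n-1}s_kw_kv_k^*,\qquad 0<s_1\le s_2\le\cdots,\qquad x_k=s_k^{-2},$$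
so $x_1\ge x_2\ge\dots\ge x_{n-1}>0$. Let $u$ be a unit vector orthogonal to the range of $B^{(j)}$. Then $u,w_1,\dots,w_{n-1}$ is an orthonormal basis of $\mathbb C^n$. Index coordinates of $v_k$ by the columns of $B$ and put a $0$ in position $j$; then $e_j,v_1,\dots,v_{n-1}$ is also an orthonormal basis of $\mathbb C^n$. Put
$$W=\sum_k\sqrt{x_k}\,v_kw_k^*,\quad b_0=u^*B_j,\quad b_k=w_k^*B_j,\quad m_0=u^*M_j,\quad m_k=w_k^*M_j,\quad y=e_j-WB_j .$$

**Lemma 3.** Almost surely, $N=W+b_0^{-1}yu^*$. With $Z:=|y|^2$,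
$$N_j=b_0^{-1}u^*,\qquad NN^*=WW^*+|b_0|^{-2}yy^*,\qquad Z=1+\sum_kx_k|b_k|^2,\qquad \varphi=\sum_kx_k+\frac{Z}{|b_0|^2}.$$

*Proof.* Note $b_0\ne0$ since $B$ is invertible. For $k\ne j$ we have $u^*B_k=0$, and $WB_k=\sum_l\sqrt{x_l}\,s_l\,v_lv_l^*e_k=\sum_lv_lv_l^*e_k=e_k$. For the remaining column, $(W+b_0^{-1}yu^*)B_j=WB_j+y=e_j$. So $(W+b_0^{-1}yu^*)B=I$.

The $j$-th row of $W$ vanishes, so $y_j=1$ and $N_j=b_0^{-1}u^*$. Since $Wu=0$, the cross terms in $NN^*$ vanish. Finally $WB_j=\sum_k\sqrt{x_k}\,b_kv_k$ is orthogonal to $e_j$, which gives $Z$; and $\varphi=\mathrm{tr}(NN^*)$. $\square$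

For example, let $n=2$, $j=2$, $B=\begin{pmatrix}s&\alpha\\0&\beta\end{pmatrix}$ with real entries, $s>0$. Then $w_1=v_1=e_1$, $u=e_2$, $b_1=\alpha$, $b_0=\beta$, $y=e_2-\frac\alpha se_1$. The formula returns $\begin{pmatrix}1/s&-\alpha/(s\beta)\\0&1/\beta\end{pmatrix}$, which is $B^{-1}$.

## 5. Row weights: a loss of $\sqrt n$, and then of a logarithm

The union bound (4) treats each row as if it alone could make $\varphi$ large. It is better to divide the event among the rows in proportion to their sizes. Put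
$$p_j=\frac{|N_j|^2}{\varphi},\qquad\sum_jp_j=1,\qquad\text{so}\qquad \mathbb P\{\varphi\ge\Phi\}=\sum_j\mathbb E[p_j1_{\{\varphi\ge\Phi\}}].\tag{5}$$
By Lemma 3, $p_j=1/(|b_0|^2\varphi)$. Since $|b_0|^2\varphi\ge Z$, $p_j\le1/Z$; and if $\varphi\ge\Phi$, also $p_j\le1/(\Phi|b_0|^2)$. As $\min(1/a,1/b)\le2/(a+b)$,
$$p_j1_{\{\varphi\ge\Phi\}}\le\frac2{Z+\Phi|b_0|^2}.\tag{6}$$

**First attempt.** Use only $Z\ge1$. Conditionally on $B^{(j)}$, $b_0=m_0+\bar u\cdot A_j$ with $\|\bar u\|=1$, so Lemma 2 with $q=1$ gives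
$$\mathbb E[p_j1_{\{\varphi\ge\Phi\}}\,|\,B^{(j)}]\le C\Phi^{-1/2}.\tag{7}$$
Summing, $\mathbb P\{\varphi\ge\Phi\}\le Cn\Phi^{-1/2}$, that is, $C\sqrt n\,t$. Half of the loss is gone, but a factor $\sqrt n$ remains. It comes from discarding $Z-1=\sum_kx_k|b_k|^2$.

**Second attempt.** Since $p_j^{-1}=|b_0|^2\varphi$, Lemma 3 gives the identity $p_j^{-1}=1+|b_0|^2\sum_kx_k+\sum_kx_k|b_k|^2$. As $A_j$ is centered with independent coordinates of variance at most $1$, $\mathbb E[|b_k|^2|B^{(j)}]\le1+|m_k|^2$ for $k\ge0$. So $\mathbb E[p_j^{-1}|B^{(j)}]\le G_j$ with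
$$G_j=1+(1+|m_0|^2)\sum_kx_k+\sum_kx_k(1+|m_k|^2).$$
By Jensen, $\mathbb E[p_j|B^{(j)}]\ge1/G_j$, and $\sum_jp_j=1$ yields a budget: $\sum_j\mathbb EG_j^{-1}\le1$. If we could improve (7) to $C\Phi^{-1/2}G_j^{-1/2}$, then by Cauchy–Schwarz
$$\mathbb P\{\varphi\ge\Phi\}\le C\Phi^{-1/2}\sum_j\mathbb EG_j^{-1/2}\le C\Phi^{-1/2}\Big(n\sum_j\mathbb EG_j^{-1}\Big)^{1/2}\le C\sqrt{n/\Phi},$$
and we would be done.

**The point where it stops.** The needed bound $\mathbb E[(Z+\Phi|b_0|^2)^{-1}|B^{(j)}]\le C\Phi^{-1/2}G_j^{-1/2}$ is false when $x_1$ dominates. Take standard Gaussian entries and $M=0$. Freeze a real $B^{(j)}$ with $x_1=x\ge1$ and $\sum_{k\ge2}x_k\le1$. Then $G_j=1+2\sum_kx_k\ge2x$, so the needed bound is at most $C(2x\Phi)^{-1/2}$. On the other hand $b_0,b_1,\dots,b_{n-1}$ are i.i.d. standard Gaussian, and Jensen's inequality in $b_2,\dots,b_{n-1}$ gives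
$$\mathbb E\frac1{Z+\Phi b_0^2}\ge\mathbb E\frac1{2+xb_1^2+\Phi b_0^2}\ge\frac1{2\pi e}\int_{-1}^1\!\int_{-1}^1\frac{db_0\,db_1}{2+xb_1^2+\Phi b_0^2}.$$
Substitute $\sqrt x\,b_1$, $\sqrt\Phi\,b_0$ as new variables, and keep only the disc of radius $\sqrt{\min(x,\Phi)}$. The right side is at least $\frac1{2e}(x\Phi)^{-1/2}\log\big(1+\tfrac12\min(x,\Phi)\big)$. The logarithm is unbounded.

The cause is that one coordinate $b_1$ can vanish together with $b_0$, and $\int d^2b/|b|^2$ diverges logarithmically in the plane. If the weight in $Z$ were spread over several coordinates, this would not happen. So we look for a budget in which the few largest $x_k$ are truncated: a smaller quantity $g_j$ in place of $G_j$ that still satisfies $\sum_j\mathbb Eg_j^{-1}\le C$.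

## 6. Weights from principal minors of order six

The weight $p_j=H_{jj}/\mathrm{tr}H$, with $H=NN^*$, uses principal minors of order $1$. We replace them by minors of order
$$r:=6 .$$
The reason for six is in the counts of Section 7. Put
$$\pi_j=\frac1{r\,e_r(H)}\sum_{I\ni j,\,|I|=r}\det H_I\ \ge0 .$$
Each $I$ contains $r$ indices, so $\sum_j\pi_j=1$. For example, with $r=2$ in place of $6$ and $H=\mathrm{diag}(1,2,3)$, one gets $\pi=(\frac5{22},\frac8{22},\frac9{22})$, against $p=(\frac16,\frac26,\frac36)$. Since the sum over $I\ni j$ is at most $e_r(H)$, always $\pi_j\le1/r$.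

With $x_1\ge\dots\ge x_{n-1}$ as in Section 4, set
$$\kappa=\kappa_j=\sum_{k\ge r}x_k,\qquad\tau_k=\min(x_k,\kappa),\qquad g_j=1+\kappa(1+|m_0|^2)+\sum_k\tau_k(1+|m_k|^2).$$
For example, if $x=(100,10,3,2,1,\frac12,\frac14,\frac14)$ then $\kappa=1$ and $\tau=(1,1,1,1,1,\frac12,\frac14,\frac14)$: the five largest terms are cut to $\kappa$. The quantities $\kappa_j,g_j$ are functions of $B^{(j)}$. They do not depend on the choice of singular vectors, because equal $x_k$ have equal $\tau_k$, and the sum of $|m_k|^2$ over such $k$ is the squared norm of a projection of $M_j$.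

**Lemma 4 (budget).** For $n\ge7$, $\displaystyle\sum_j\mathbb E\,g_j^{-1}\le r=6.$

*Proof.* **Step 1: the numerator of $\pi_j$.** We show
$$\sum_{I\ni j}\det H_I=|b_0|^{-2}e_{r-1}(x).\tag{8}$$
For $I\ni j$, $\det H_I$ is the Gram determinant of the rows $N_k$, $k\in I$. By Lemma 3, for $k\ne j$, $N_k=W_k+b_0^{-1}y_ku^*=W_k+y_kN_j$, where $W_k$ is the $k$-th row of $W$. Also $W_k\perp N_j$, since $Wu=0$. Subtracting multiples of $N_j$ and factoring out $|N_j|^2=|b_0|^{-2}$, we get $\det H_I=|b_0|^{-2}\det\mathrm{Gram}(W_k)_{k\in I\setminus j}$. Sum over $I\ni j$. The sets $I\setminus j$ run over all $(r-1)$-subsets of the indices other than $j$, and $WW^*$ restricted to those coordinates has eigenvalues $x_1,\dots,x_{n-1}$. So the sum of the Gram determinants is $e_{r-1}(x)$.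

**Step 2: the denominator.** We compute $e_r(H)$ in the orthonormal basis $(e_j,v_1,\dots,v_{n-1})$. There $WW^*=\mathrm{diag}(0,x_1,\dots,x_{n-1})$ and $y=(1,-\sqrt{x_1}b_1,\dots,-\sqrt{x_{n-1}}b_{n-1})$. For a nonnegative diagonal $D$,
$$\det(D_I+z_Iz_I^*)=\prod_{k\in I}D_k+\sum_{k\in I}|z_k|^2\prod_{l\in I\setminus k}D_l .$$
For $D>0$ this is the matrix determinant lemma, and the general case follows by continuity. Take $z=|b_0|^{-1}y$ and sum over all $I$ with $|I|=r$. The zero entry of $D$ contributes nothing to products, so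
$$e_r(H)=e_r(x)+|b_0|^{-2}\Big[e_{r-1}(x)+\sum_kx_k|b_k|^2e_{r-1}(x_{\setminus k})\Big],\tag{9}$$
where $x_{\setminus k}$ is the list $x$ without its $k$-th entry.

**Step 3: bounding the symmetric functions.** We compare everything with $e_{r-1}(x)$. Grouping products by their largest index,
$$e_r(x)=\sum_{k\ge r}x_k\,e_{r-1}(x_1,\dots,x_{k-1})\le\kappa\,e_{r-1}(x).$$
Next, $x_ke_{r-1}(x_{\setminus k})\le\tau_ke_{r-1}(x)$. Indeed the left side is at most $x_ke_{r-1}(x)$, which suffices for $k\ge r$, since then $x_k\le\kappa$ and $\tau_k=x_k$. For $k<r$ we need the bound by $\kappa e_{r-1}(x)$ as well. The entries of $x_{\setminus k}$ at positions $\ge r-1$ are $x_r,x_{r+1},\dots$. Grouping by largest position in this list gives $e_{r-1}(x_{\setminus k})\le\kappa\,e_{r-2}(x_{\setminus k})$, and $x_ke_{r-2}(x_{\setminus k})\le e_{r-1}(x)$ because the left side is the part of $e_{r-1}(x)$ made of products containing $x_k$.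

**Step 4: Jensen.** Divide (9) by (8) and use Step 3:
$$(r\pi_j)^{-1}=\frac{e_r(H)}{|b_0|^{-2}e_{r-1}(x)}\le1+\kappa|b_0|^2+\sum_k\tau_k|b_k|^2 .$$
Since $\mathbb E[|b_k|^2|B^{(j)}]\le1+|m_k|^2$ for all $k\ge0$, we get $\mathbb E[(r\pi_j)^{-1}|B^{(j)}]\le g_j$. By Jensen, $\mathbb E[\pi_j|B^{(j)}]\ge1/(rg_j)$. Sum over $j$ and use $\sum_j\pi_j=1$. $\square$

It remains to prove a conditional bound close to $C\Phi^{-1/2}g_j^{-1/2}$. The truncated $g_j$ makes this plausible, because $\tau$ can be spread over blocks of six coordinates $b_k$. The next two sections provide the small-ball bounds and the spreading.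

## 7. Joint small balls for a form and six others

We want: six orthonormal complex forms are rarely all small, even together with one more form. Over $\mathbb R$ the six complex forms may carry only six real dimensions or as many as twelve. The proof counts dimensions through the Hilbert–Schmidt norm, to cover all cases.

**Lemma 5.** Let $X\in\mathbb R^N$ have independent coordinates with densities $\le K$. For $w=(w_1,\dots,w_6)$ with $w_k\in\mathbb C^N$, write $w\cdot x=(w_k\cdot x)_{k\le6}$.

(a) Suppose $x\mapsto w\cdot x$ has norm $\le1$ on $\mathbb C^N$ and $\sum_k\|w_k\|^2\ge5$. For $0\neq p\in\mathbb C^N$, $a_0\in\mathbb C$, $a\in\mathbb C^6$, $s,t>0$,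
$$\mathbb P\{|p\cdot X-a_0|\le s,\ |w\cdot X-a|\le t\}\le C\frac s{\|p\|}\min(1,t^2).$$

(b) If $w_1,\dots,w_6$ are orthonormal, then $\mathbb P\{|w\cdot X-a|\le t\}\le Ct^4$. Hence $\mathbb E|w\cdot X-a|^{-3}\le C$ and $\mathbb E|w\cdot X-a|^{-1}\le C$.

*Proof.* **Step 1 of (a): remove the direction of $p$.** As in Lemma 2, rotate so that $\|\mathrm{Re}\,p\|\ge\|p\|/\sqrt2$, and let $\hat p=\mathrm{Re}\,p/\|\mathrm{Re}\,p\|$. Let $Q:\mathbb R^N\to\mathbb C^6\cong\mathbb R^{12}$, $Qx=w\cdot x$. It is a real linear map with $\|Q\|\le1$ and $\|Q\|_{HS}^2=\sum_l|Qe_l|^2=\sum_k\|w_k\|^2\ge5$. Put $Q'=Q(I-\hat p\hat p^T)$. Then $\|Q'\|\le1$, $\|Q'\|_{HS}^2=\|Q\|_{HS}^2-|Q\hat p|^2\ge4$, and the rank is at most $12$.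

**Step 2 of (a): two good directions remain.** Here let $\sigma_1\ge\sigma_2\ge\cdots$ be the singular values of $Q'$. Then $4\le\sigma_1^2+11\sigma_2^2\le1+11\sigma_2^2$, so $\sigma_2^2\ge3/11$. Let $q_1,q_2$ be the corresponding orthonormal right singular vectors and $f_1,f_2$ the left ones. The $q_i$ lie in the range of $Q'^T$, so they are orthogonal to $\hat p$. We have
$$f_i\cdot QX=\sigma_i\,q_i\cdot X+(\hat p\cdot X)(f_i\cdot Q\hat p).$$

**Step 3 of (a): integrate the density.** On the event, $|\mathrm{Re}\,p\cdot X-\mathrm{Re}\,a_0|\le s$, so $\hat p\cdot X$ lies in a fixed interval of length at most $2\sqrt2s/\|p\|$. Also $f_i\cdot QX$ is within $t$ of the fixed number $f_i\cdot a$ (with $a\in\mathbb R^{12}$). So, given the value of $\hat p\cdot X$, each $q_i\cdot X$ lies in an interval of length at most $2t/\sigma_2$. The joint density of $(\hat p\cdot X,q_1\cdot X,q_2\cdot X)$ is at most $(C_0K)^3$. The probability is therefore at most $C\frac{s}{\|p\|}t^2$. Lemma 2 gives $Cs/\|p\|$. Combine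 the two.

**Proof of (b).** Now $\|Q\|\le1$, $\|Q\|_{HS}^2=6$, and the rank is at most $12$. With $\sigma_k$ the singular values of $Q$, $6\le3+9\sigma_4^2$, so $\sigma_4^2\ge1/3$. For the top four singular pairs, $f_i\cdot QX=\sigma_iq_i\cdot X$, and each of these four forms lies in an interval of length at most $2t/\sigma_4$. So the probability is at most $(C_0K)^4(2t/\sigma_4)^4\le Ct^4$. Integrating tails,
$$\mathbb E|w\cdot X-a|^{-3}=\int_0^\infty\mathbb P\{|w\cdot X-a|\le\lambda^{-1/3}\}\,d\lambda\le1+\int_1^\infty C\lambda^{-4/3}d\lambda\le C.$$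
The last bound follows from $\rho^{-1}\le1+\rho^{-3}$. $\square$

The hypothesis $\sum\|w_k\|^2\ge5$ in (a), in place of $6$, leaves room to delete one coordinate of $X$. This is used in Section 9.

## 8. Spreading a truncated list over six-element sets

**Lemma 6.** Let $x_1\ge\dots\ge x_m>0$, $m\ge r$, $\kappa=\sum_{k\ge r}x_k$, $\tau'_k=\min(x_k,\kappa/r)$. There are finitely many $r$-subsets $I_\alpha\subset[m]$ and $\lambda_\alpha\ge0$ with
$$\tau'=\sum_\alpha\lambda_\alpha1_{I_\alpha},\qquad \frac\kappa r\le\sum_\alpha\lambda_\alpha\le\kappa .$$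

*Proof.* **Step 1: the total mass.** Let $T=\sum_k\tau'_k$. If $x_r\ge\kappa/r$, the first $r$ terms all equal $\kappa/r$ and sum to $\kappa$. Otherwise $\tau_k'=x_k$ for all $k\ge r$, and these sum to $\kappa$. So $T\ge\kappa$. Also $T\le(r-1)\kappa/r+\kappa\le2\kappa$.

**Step 2: extreme points.** The vector $\theta=(r/T)\tau'$ has coordinate sum $r$ and coordinates in $[0,1]$, since $\tau'_k\le\kappa/r\le T/r$. Consider the polytope $\{\theta\in[0,1]^m:\sum\theta_k=r\}$. A point with a non-integer coordinate has at least two of them, because the sum is an integer. Moving these two in opposite directions by a small amount shows the point is not extreme. So the extreme points are the indicators of $r$-subsets, and $\theta$ is a convex combination of them.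

**Step 3: scaling.** Multiply by $T/r$. Then $\sum\lambda_\alpha=T/r\in[\kappa/r,2\kappa/r]\subset[\kappa/r,\kappa]$. $\square$

For the list $x=(100,10,3,2,1,\frac12,\frac14,\frac14)$ of Section 6, $\kappa=1$, all $\tau'_k=\frac16$, $T=\frac43$, and $\theta=(\frac34,\dots,\frac34)$ is the average of the indicators of all $6$-subsets of $[8]$. Here $\sum\lambda_\alpha=\frac29$.

## 9. A negative moment for the normal coordinate and six others

After the spreading, we must bound $\mathbb E(|b|^2+\gamma^2|b_0|^2)^{-1}$, where $b$ collects six of the $b_k$. The shift enters through $h^2=1+|m_0|^2+|m|^2$, and we want a gain of $1/h$ for large shifts: it should be hard for a vector of typical size $1$ to cancel a shift of size $h$. The following quantity matters.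

**Definition (distance of a unit vector from the axes).** For a unit vector $u\in\mathbb C^n$, $\varrho=(1-\max_i|u_i|^2)^{1/2}$. For example, $u=e_1$ has $\varrho=0$, and $u=n^{-1/2}(1,\dots,1)$ has $\varrho=\sqrt{1-1/n}$.

**Remark (a bound $C/(\gamma h)$ without $\varrho$ is false).** Let $H\ge1$, $\delta=1/(16H^2)$. Let $X_1$ have density $1$ on each of $[H-\delta,H+\delta]$ and $[-H-\delta,-H+\delta]$, plus the remaining mass $1-4\delta$ spread uniformly on $[-1,1]$. It is symmetric, with density at most $\frac32$ and second moment at most $4\delta(H+\delta)^2+\frac13\le\frac14(\frac{17}{16})^2+\frac13<1$. Let the other $X_i$ be uniform on $[-\sqrt3,\sqrt3]$, and let $u=e_1$, $w_k=e_{k+1}$, $m_0=H$, $m=0$. Then $|b|^2\le18$, and with $\gamma=1/\delta$,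
$$\mathbb E\frac1{|b|^2+\gamma^2|b_0|^2}\ge\int_{-\delta}^\delta\frac{d\beta}{18+\gamma^2\beta^2}=\frac{2}{\gamma\sqrt{18}}\arctan\frac1{\sqrt{18}},$$
a constant times $1/\gamma$. But $h=\sqrt{1+H^2}$ is as large as we like, with $K=\frac32$ fixed. So when $u$ is an axis direction, an unlikely value of one entry can cancel the shift and still have full density there. A term with $\varrho$ has to appear.

**Lemma 7.** Let $X\in\mathbb R^n$ have independent coordinates with mean $0$, variance $\le1$, densities $\le K$. Let $u,w_1,\dots,w_r\in\mathbb C^n$ be orthonormal, $m_0\in\mathbb C$, $m\in\mathbb C^r$, $b_0=m_0+u^*X$, $b=(m_k+w_k^*X)_{k\le r}$, $h^2=1+|m_0|^2+|m|^2$ and $\varrho=(1-\max_i|u_i|^2)^{1/2}$. Then for all $\gamma>0$,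
$$\mathbb E\frac1{|b|^2+\gamma^2|b_0|^2}\le\frac C\gamma\Big(\frac1h+\frac1{h^2\varrho}\Big).$$

*Proof.* We may assume $\varrho>0$. Call the integrand $Y$. Recall $w_k^*X=\bar w_k\cdot X$ and $u^*X=\bar u\cdot X$; the $\bar w_k$ are again orthonormal, and $x\mapsto(\bar w_k\cdot x)_k$ has norm at most $1$ by Bessel.

**Step 1: one of $b_0$, $b$ is of order $h$.** On $\{|b_0|\ge h/4\}$, the inequality $\alpha^2+\beta^2\ge2\alpha\beta$ gives $Y\le(|b|^2+(\gamma h/4)^2)^{-1}\le\frac2{\gamma h|b|}$, and $\mathbb E|b|^{-1}\le C$ by Lemma 5(b). On $\{|b|\ge h/4\}$, $Y\le(h^2/16+\gamma^2|b_0|^2)^{-1}$, whose expectation is at most $C/(\gamma h)$ by Lemma 2.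

**Step 2: reduce the rest to a small-ball estimate.** Let $E=\{|b_0|<h/4,\ |b|<h/4\}$ and $R=\max(|b|,\gamma|b_0|)$. Then $Y\le R^{-2}=\int_R^\infty2\rho^{-3}d\rho$, so
$$\mathbb E[Y1_E]\le\int_0^\infty2\rho^{-3}\,\mathbb P(E,\ |b|\le\rho,\ |b_0|\le\rho/\gamma)\,d\rho.$$
If this probability is at most $C\frac\rho\gamma\omega(\rho)$, then
$$\mathbb E[Y1_E]\le\frac C\gamma\int_0^\infty\rho^{-2}\omega(\rho)\,d\rho.\tag{10}$$
Lemma 5(a), with $p=\bar u$, $s=\rho/\gamma$, $t=\rho$, always allows $\omega(\rho)=\min(1,\rho^2)$, for which the integral is $2$. (With only one power of $\rho$ near $0$ the integral would diverge logarithmically.) If $h\le2$, then $C/\gamma\le2C/(\gamma h)$, and the lemma is proved.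

**Step 3: for $h>2$, on $E$ the random part is large.** Since $h^2\ge4$, $|(m_0,m)|=\sqrt{h^2-1}\ge\frac{\sqrt3}2h$. On $E$, $|(b_0,b)|<\frac{\sqrt2}4h$. So $\tilde x:=(u^*X,w_1^*X,\dots,w_r^*X)=(b_0,b)-(m_0,m)$ satisfies, on $E$,
$$|\tilde x|\ge\Big(\frac{\sqrt3}2-\frac{\sqrt2}4\Big)h\ge\frac h2 .$$
The plan is to let some coordinates of $X$ pay for this by Chebyshev, with probability $O(h^{-2})$, while the other coordinates provide the small-ball bound for $b_0$. Note that the contribution to $\tilde x$ of any fixed subset of coordinates of $X$ has second moment at most $r+1=7$, since each of the $r+1$ unit vectors contributes at most $1$.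

**Step 4: the case $\max_i|u_i|^2<1/4$.** Add coordinates one by one until $\sum|u_l|^2$ first reaches $1/4$. The sum is then less than $1/2$. This gives a partition $[n]=G_1\cup G_2$ with $\sum_{l\in G_a}|u_l|^2\ge1/4$ for $a=1,2$. Let $\tilde x=\tilde x^{(1)}+\tilde x^{(2)}$ be the contributions of $G_1,G_2$. On $E$, $|\tilde x^{(a)}|\ge h/4$ for some $a$. For each $a$ this has probability at most $7\cdot16/h^2=112/h^2$. Given the coordinates in $G_a$, Lemma 2 applied to the coordinates in the other group, where $u$ has norm at least $1/2$, gives $\mathbb P\{|b_0|\le\rho/\gamma\}\le C\rho/\gamma$. So the probability in Step 2 is at most $C\frac\rho\gamma h^{-2}$, and together with Lemma 5(a) we may take $\omega=\min(\rho^2,h^{-2})$. Since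
$$\int_0^\infty\rho^{-2}\min(\rho^2,h^{-2})\,d\rho=\int_0^{1/h}d\rho+h^{-2}\int_{1/h}^\infty\rho^{-2}d\rho=\frac2h,\tag{11}$$
(10) gives $\mathbb E[Y1_E]\le C/(\gamma h)$.

**Step 5: the case $|u_i|^2=\max_l|u_l|^2\ge1/4$.** Write $X=X_ie_i+X'$ and correspondingly $\tilde x=X_i\varepsilon+\tilde x'$. Here $|\varepsilon|\le1$, because $|\varepsilon|$ is the norm of the projection of $e_i$ onto $\mathrm{span}(u,w_1,\dots,w_r)$. So on $E$ either (i) $|X_i|\ge h/4$ or (ii) $|\tilde x'|\ge h/4$.

Event (i) has probability at most $16/h^2$. Given $X_i$, apply Lemma 5(a) to $X'$ as a vector in $\mathbb R^{n-1}$. The restriction of $u$ to coordinates $\ne i$ has norm $\varrho$. The restrictions of the $\bar w_k$ define a map of norm at most $1$, and their squared norms sum to $6-\sum_k|w_{k,i}|^2\ge5$ by Bessel for $e_i$. The contribution to $\omega$ is $Ch^{-2}\varrho^{-1}\min(1,\rho^2)$.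

Event (ii) has probability at most $112/h^2$ and depends only on $X'$. Given $X'$, $\mathbb P\{|b_0|\le\rho/\gamma\}\le C\rho/(\gamma|u_i|)\le2C\rho/\gamma$ by Lemma 2 for the single coordinate $X_i$. Together with Lemma 5(a) for the full vector, the contribution to $\omega$ is $C\min(\rho^2,h^{-2})$.

By (10), (11) and $\int\rho^{-2}\min(1,\rho^2)d\rho=2$, we get $\mathbb E[Y1_E]\le\frac C\gamma(h^{-2}\varrho^{-1}+h^{-1})$. $\square$

## 10. The conditional estimate for one row

Return to a fixed $j$ and the notation of Sections 4 and 6. Let $\varrho_j=(1-\max_i|u_i|^2)^{1/2}$ with $u$ the unit normal to the range of $B^{(j)}$; it is a function of $B^{(j)}$, since $|u_i|^2$ is a diagonal entry of the projection onto the orthogonal complement of that range.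

**Proposition 8.** Let $n\ge7$. For all $\Phi>0$,
$$\mathbb E[p_j1_{\{\varphi\ge\Phi\}}\,|\,B^{(j)}]\le C\Phi^{-1/2}\min\Big(1,\ g_j^{-1/2}+\frac{\sqrt{\kappa_j}}{\varrho_j}\,g_j^{-1}\Big).$$

*Proof.* The bound by $C\Phi^{-1/2}$ is (7). For the other bound we may assume $\varrho_j>0$. All expectations are conditional on $B^{(j)}$.

**Step 1: spread the spectrum.** Apply Lemma 6 to $x_1,\dots,x_{n-1}$, which is possible as $n-1\ge r$. Write $|b_I|^2=\sum_{k\in I}|b_k|^2$, $|m_I|^2=\sum_{k\in I}|m_k|^2$ and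
$$y_\alpha=1+|m_0|^2+|m_{I_\alpha}|^2,\qquad\hat g=1+\sum_\alpha\lambda_\alpha y_\alpha .$$

**Step 2: $\hat g$ controls $g_j$.** We have $\kappa\le r\sum\lambda_\alpha$ and $\tau_k=\min(x_k,\kappa)\le r\min(x_k,\kappa/r)=r\tau'_k$. Also $\sum_k\tau'_k(1+|m_k|^2)=\sum_\alpha\lambda_\alpha(r+|m_{I_\alpha}|^2)$. So
$$g_j\le1+r\sum_\alpha\lambda_\alpha(1+|m_0|^2)+r\sum_\alpha\lambda_\alpha(r+|m_{I_\alpha}|^2)\le1+r(r+1)\sum_\alpha\lambda_\alpha y_\alpha\le42\,\hat g .$$

**Step 3: write the denominator as an average.** Since $x_k\ge\tau'_k$, $Z\ge1+\sum_k\tau'_k|b_k|^2=1+\sum_\alpha\lambda_\alpha|b_{I_\alpha}|^2$. Hence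
$$Z+\Phi|b_0|^2\ge\frac1{\hat g}\big(\hat g+\Phi|b_0|^2\big)+\sum_\alpha\frac{\lambda_\alpha y_\alpha}{\hat g}\Big(\frac{\hat g}{y_\alpha}|b_{I_\alpha}|^2+\Phi|b_0|^2\Big).$$
The weights $\frac1{\hat g},\frac{\lambda_\alpha y_\alpha}{\hat g}$ sum to $1$, so the right side is exactly $1+\sum\lambda_\alpha|b_{I_\alpha}|^2+\Phi|b_0|^2$. By convexity of $s\mapsto1/s$,
$$\mathbb E\frac1{Z+\Phi|b_0|^2}\le\frac1{\hat g}\,\mathbb E\frac1{\hat g+\Phi|b_0|^2}+\sum_\alpha\frac{\lambda_\alpha y_\alpha}{\hat g}\,\mathbb E\frac1{\frac{\hat g}{y_\alpha}|b_{I_\alpha}|^2+\Phi|b_0|^2}.\tag{12}$$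

**Step 4: estimate each term.** The first term of (12) is at most $C(\hat g\Phi)^{-1/2}$ by Lemma 2 and $\hat g\ge1$. For the others use Lemma 7 with $X=A_j$, the orthonormal vectors $u$ and $w_k$ $(k\in I_\alpha)$, $\gamma^2=\Phi y_\alpha/\hat g$ and $h^2=y_\alpha$:
$$\mathbb E\frac1{\frac{\hat g}{y_\alpha}|b_{I_\alpha}|^2+\Phi|b_0|^2}\le\frac{y_\alpha}{\hat g}\cdot C\sqrt{\frac{\hat g}{\Phi y_\alpha}}\Big(y_\alpha^{-1/2}+\frac{y_\alpha^{-1}}{\varrho_j}\Big)=\frac C{\sqrt{\Phi\hat g}}\Big(1+\frac{y_\alpha^{-1/2}}{\varrho_j}\Big).$$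

**Step 5: sum over $\alpha$.** We have $\sum\lambda_\alpha y_\alpha\le\hat g$. By Cauchy–Schwarz and $\sum\lambda_\alpha\le\kappa$,
$$\sum_\alpha\lambda_\alpha y_\alpha^{1/2}\le\Big(\sum_\alpha\lambda_\alpha\Big)^{1/2}\Big(\sum_\alpha\lambda_\alpha y_\alpha\Big)^{1/2}\le\kappa^{1/2}\hat g^{1/2}.$$
So the right side of (12) is at most
$$\frac{C}{\sqrt{\Phi\hat g}}\Big[1+\frac{\kappa^{1/2}\hat g^{1/2}}{\hat g\,\varrho_j}\Big]=C\Phi^{-1/2}\Big[\hat g^{-1/2}+\frac{\sqrt\kappa}{\varrho_j}\hat g^{-1}\Big].$$
Now use (6) and $\hat g^{-1}\le42\,g_j^{-1}$ from Step 2. $\square$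

If $\varrho_j\ge\frac12$, the bound is of order $\Phi^{-1/2}g_j^{-1/2}$, because $g_j\ge\kappa_j$. The second term can be harmful when $\varrho_j$ is small. It is affordable as long as $\sqrt{\kappa_j}/\varrho_j\le\sqrt n$: then it sums to $\sqrt n\sum_j\mathbb Eg_j^{-1}\le6\sqrt n$ by Lemma 4. What remains is to count the $j$ for which $\varrho_j^2<\kappa_j/n$, and for these we have only the bound $C\Phi^{-1/2}$. So we can afford an expected number of order $\sqrt n$ of them.

## 11. Normal vectors close to a coordinate axis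

**Lemma 9.** For $n\ge7$, $\displaystyle\sum_j\mathbb P\{\varrho_j<\tfrac12,\ \varrho_j^2<\kappa_j/n\}\le C\sqrt n .$

*Proof.* **Step 1: rewrite the event through one row.** Suppose the $j$-th event holds, and let $i$ maximize $|u_i|$, so $|u_i|^2=1-\varrho_j^2>3/4$. Let $B'=B^{(ij)}$, $D=B'^{-1}$, let $x$ be the $i$-th row of $B^{(j)}$, and let $u'$ be $u$ without coordinate $i$. From $u^*B^{(j)}=0$ we get $\bar u_ix+(u')^*B'=0$, hence $xD=-(u')^*/\bar u_i$ and
$$|xD|^2=\frac{\varrho_j^2}{|u_i|^2}\le\frac43\varrho_j^2<\frac43\cdot\frac{\kappa_j}n .$$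

**Step 2: replace $\kappa_j$ by a quantity independent of $x$.** Since $B^{(j)*}B^{(j)}=B'^*B'+x^*x\ge B'^*B'$, the min-max principle gives $s_k(B^{(j)})\ge s_k(B')$ for $k\le n-1$. So $\kappa_j\le\kappa':=\sum_{k\ge r}s_k(B')^{-2}$. Up to a null set, the $j$-th event is contained in $\bigcup_i\{|xD|^2\le\frac43\kappa'/n\}$, with $x,D,\kappa'$ depending on $(i,j)$.

**Step 3: a negative third moment of $|xD|$.** Fix $(i,j)$ and condition on $B'$, which is independent of $x$. Write $D=\sum_k\sqrt{x'_k}\,v'_kw_k'^*$ with $x'_k=s_k(B')^{-2}$ decreasing. Apply Lemma 6 to the list $x'_1,\dots,x'_{n-1}$, again with $n-1\ge r$: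
$$|xD|^2=\sum_kx'_k|xv'_k|^2\ge\sum_\alpha\lambda_\alpha\beta_\alpha,\qquad\beta_\alpha=\sum_{k\in I_\alpha}|xv'_k|^2,\qquad\Lambda:=\sum_\alpha\lambda_\alpha\ge\frac{\kappa'}r .$$
The row $x$ is a fixed vector plus a real random vector with independent coordinates of densities $\le K$. So Lemma 5(b), applied to the six orthonormal vectors $v'_k$, $k\in I_\alpha$, gives $\mathbb E[\beta_\alpha^{-3/2}|B']\le C$. By Jensen for $s\mapsto s^{-3/2}$,
$$\mathbb E[|xD|^{-3}\,|\,B']\le\Lambda^{-3/2}\sum_\alpha\frac{\lambda_\alpha}\Lambda\,\mathbb E[\beta_\alpha^{-3/2}|B']\le C\kappa'^{-3/2}.$$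

**Step 4: Markov and summation.** By Markov's inequality,
$$\mathbb P\{|xD|^2\le\tfrac43\kappa'/n\,|\,B'\}\le C\kappa'^{-3/2}\Big(\frac{4\kappa'}{3n}\Big)^{3/2}\le Cn^{-3/2}.$$
Sum over the $n^2$ pairs $(i,j)$: the total is at most $C\sqrt n$. $\square$

The exponent $3$ in Lemma 5(b) is what makes $n^2\cdot n^{-3/2}=\sqrt n$.

## 12. Summation over the rows: proof of Theorem 1

The case $n\le6$ of (3) is (4). Let $n\ge7$.

**Step 1: three kinds of columns.** By Proposition 8, $\mathbb E[p_j1_{\{\varphi\ge\Phi\}}|B^{(j)}]$ is at most $C\Phi^{-1/2}$ times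

* $3g_j^{-1/2}$ if $\varrho_j\ge\frac12$, since $g_j\ge\kappa_j$ gives $\sqrt{\kappa_j}\,\varrho_j^{-1}g_j^{-1}\le2g_j^{-1/2}$;
* $g_j^{-1/2}+\sqrt n\,g_j^{-1}$ if $\varrho_j<\frac12$ and $\varrho_j^2\ge\kappa_j/n$;
* $1$ if $\varrho_j<\frac12$ and $\varrho_j^2<\kappa_j/n$.

**Step 2: sum.** By Cauchy–Schwarz and Lemma 4,
$$\sum_j\mathbb Eg_j^{-1/2}\le\Big(n\sum_j\mathbb Eg_j^{-1}\Big)^{1/2}\le\sqrt{6n}.$$
With (5) and Lemma 9,
$$\mathbb P\{\varphi\ge\Phi\}\le C\Phi^{-1/2}\Big[3\Big(n\sum_j\mathbb Eg_j^{-1}\Big)^{1/2}+\sqrt n\sum_j\mathbb Eg_j^{-1}+C\sqrt n\Big]\le C\sqrt{n/\Phi},$$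
which is (3).

**Step 3: return to $s_{\min}$.** Take $\Phi=n/t^2$ in (3): $\mathbb P\{\|(A+M)^{-1}\|_{HS}\ge\sqrt n/t\}\le Ct$. If $A+M$ is invertible and $s_{\min}(A+M)\le tn^{-1/2}$, then (1) gives $\|(A+M)^{-1}\|_{HS}\ge\sqrt n/t$. Singular $A+M$ has probability $0$. Hence
$$\mathbb P\{s_{\min}(A+M)\le tn^{-1/2}\}\le Ct,\qquad t>0,$$
for every $n$ and every fixed real or complex $M$, with $C$ depending only on the bound $K$ for the densities. In the i.i.d. case this answers the question of Section 2 affirmatively. $\blacksquare$
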